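\title{Metrizable abelian groups with no invariant binary $k$-network}

\begin{abstract}
A family of sets is binary if any finitely many pairwise intersecting members have a common point. Banakh and Turek asked whether every metrizable, or every separable metrizable, abelian topological group has a translation-invariant binary closed $k$-network. We show that the answer is no in both cases: there is a countable metrizable Boolean group, and also a Polish Boolean group, with no invariant binary $k$-network at all, closed or not. The examples are groups of $0$--$1$ sequences with a weighted $\ell_1$-metric, and we determine exactly which groups of this kind have such a network. We also show that the Banach spaces $L_p(\mu)$ with $1\le p<\log_2 3$, among them $\ell_1$ and $L_1[0,1]$, have none, whereas $c_0$ has one.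
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A family $\mathcal A$ of subsets of a set $X$ is \emph{linked} if $A\cap B\ne\emptyset$ for all $A,B\in\mathcal A$, and \emph{centered} if every nonempty finite subfamily of $\mathcal A$ has a common point. The family $\mathcal A$ is \emph{binary} if each of its linked subfamilies is centered. Since a subfamily of a linked family is linked, $\mathcal A$ is binary exactly when any finitely many pairwise intersecting members have a common point. The model is the family of closed bounded intervals of the real line: if $[a_1,b_1],\dots,[a_n,b_n]$ pairwise intersect, then $a_i\le b_j$ for all $i,j$, so that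
\begin{equation}\label{eq:intervals}
\bigcap_{j\le n}[a_j,b_j]=[\max\nolimits_j a_j,\ \min\nolimits_j b_j]\ne\emptyset .
\end{equation}

A family $\mathcal A$ of subsets of a topological space $X$ is a \emph{$k$-network} if for every open set $U\subset X$ and every compact set $K\subset U$ there is a finite subfamily $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$; it is a \emph{closed} $k$-network if, in addition, all its members are closed. A base of the topology is a $k$-network, but the members of a $k$-network need not have interior points.

All groups in this paper are abelian and written additively. A family $\mathcal A$ of subsets of a group $G$ is \emph{invariant} if $F+g\in\mathcal A$ whenever $F\in\mathcal A$ and $g\in G$. An invariant binary $k$-network thus describes the topology of a group by sets that can be moved freely around the group and that intersect as intervals do. Infinite compact sets carry the content of this notion: if one tested only finite sets $K$, the family of all singletons would serve in every Hausdorff group.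

By a result of Kubi\'s and Turek, every compact abelian topological group has an invariant binary closed $k$-network. Banakh and Turek \cite{BT} posed the following problem.

\medskip
\noindent\textbf{Problem.} \emph{{\rm(a)} Does every metrizable abelian topological group have an invariant binary closed $k$-network? {\rm(b)} Does every separable metrizable abelian topological group have one?}
\medskip

The first examples that come to mind suggest a positive answer. Besides compact groups, discrete groups, the groups $\mathbb R^n$, all metrizable groups with a base of open subgroups at $0$, and the Banach space $c_0$, which is not locally compact, have such networks (Section~\ref{sec:positive}). Moreover, a $k$-network leaves much freedom: when the balls of a given metric are not binary, one may try other shapes, including shapes with empty interior. Nevertheless the answer is negative.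

Our first examples are \emph{Boolean} groups, that is, groups in which $x+x=0$ for all $x$. Let $\mathbb N=\{0,1,2,\dots\}$ and let $w=(w_i)_{i\in\mathbb N}$ be a sequence of positive reals. For $x\in\mathbb Z_2^{\mathbb N}$ put $\operatorname{supp}x=\{i:x_i=1\}$ and $\|x\|=\sum_{i\in\operatorname{supp}x}w_i$. Let
\[
G_w=\{x\in\mathbb Z_2^{\mathbb N}:\|x\|<\infty\},\qquad G_w^0=\{x\in\mathbb Z_2^{\mathbb N}:\operatorname{supp}x\text{ is finite}\}.
\]
With the invariant metric $d(x,y)=\|x+y\|$, the group $G_w$ is a Polish (separable and completely metrizable) topological group, and $G_w^0$ is a countable dense subgroup; see Section~\ref{sec:boolean}. Subgroups of $G_w$ always carry the metric $d$.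

\begin{theorem}\label{thm:A}
Let $w_i\to0$ and $\sum_iw_i=\infty$, for instance $w_i=\frac1{i+1}$, and let $\Gamma$ be any subgroup with $G_w^0\subset\Gamma\subset G_w$. Then $\Gamma$ has no invariant binary $k$-network, closed or not. In particular, the countable metrizable group $G_w^0$ and the Polish group $G_w$ answer both {\rm(a)} and {\rm(b)} in the negative.
\end{theorem}

For arbitrary weights the situation can be described completely: these groups have an invariant binary $k$-network only when open subgroups provide one.

\begin{theorem}\label{thm:B}
Let $w$ be any sequence of positive reals and let $\Gamma$ be a subgroup with $G_w^0\subset\Gamma\subset G_w$. The following are equivalent: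
\begin{enumerate}
\item[(1)] $\Gamma$ has an invariant binary closed $k$-network;
\item[(2)] $\Gamma$ has an invariant binary $k$-network;
\item[(3)] there is $\delta>0$ with $\sum\{w_i:w_i<\delta\}<\infty$;
\item[(4)] $\Gamma$ has a neighborhood base at $0$ consisting of open subgroups.
\end{enumerate}
\end{theorem}

The groups $G_w$ are torsion groups, and they are totally disconnected because the continuous coordinate maps $x\mapsto x_i$ separate points. Neither property is the cause of the failure.

\begin{theorem}\label{thm:C}
Let $1\le p<\log_23$, and let $(\Omega,\mu)$ be a measure space with infinitely many pairwise disjoint measurable sets of finite positive measure. Then the additive group of the real Banach space $L_p(\mu)$ has no invariant binary $k$-network. In particular, $\ell_1$ and $L_1[0,1]$ have none.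
\end{theorem}

We make no claim about $\ell_p$ for $\log_23\le p<\infty$.

Both negative results have the same shape. Invariance and binarity impose on every single member $F$ of the family a strong self-similarity property (Section~\ref{sec:P}). In the groups considered here, this property forces a set $F$ that contains many short vectors with disjoint supports to contain a long vector. On the other hand, a $k$-network covers a sequence converging to $0$ by finitely many sets inside the unit ball, and one of these sets must contain many terms of the sequence. The long vector is produced by growing finite subgroups in the Boolean case (Section~\ref{sec:boolean}) and by repeating a step that gains a fixed factor in the case of $L_p(\mu)$ (Section~\ref{sec:Lp}).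

\section{Groups that have invariant binary closed $k$-networks}\label{sec:positive}

The networks in this section are $k$-networks for a common reason. Suppose that for every open set $U$ and every $x\in U$ some $A\in\mathcal A$ satisfies $x\in\operatorname{int}A$ and $A\subset U$. Given a compact $K\subset U$, the interiors of the members of $\mathcal A$ contained in $U$ cover $K$, and a finite subcover gives the required family $\mathcal F$.

In $\mathbb R^n$ take the closed balls of positive radius for the maximum norm, that is, the cubes. If finitely many cubes pairwise intersect, then in each coordinate their sides are pairwise intersecting intervals; choosing a common point in each coordinate by \eqref{eq:intervals} gives a common point of the cubes. In $c_0$, the space of real sequences tending to $0$ with the supremum norm, the same argument has one more thing to check: the chosen coordinates must tend to $0$.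

\begin{proposition}\label{prop:c0}
The family of all closed balls of positive radius is an invariant binary closed $k$-network in $c_0$.
\end{proposition}

\begin{proof}
The family is invariant, its members are closed, and it is a $k$-network by the observation above. Let the balls with centers $x_j$ and radii $r_j>0$, $j\le n$, pairwise intersect. For each coordinate $t$ the intervals $[x_j(t)-r_j,\,x_j(t)+r_j]$ pairwise intersect, since a common point of two balls has its $t$-th coordinate in both intervals. By \eqref{eq:intervals} their intersection is a nonempty closed interval; let $z(t)$ be its point nearest to $0$. For all but finitely many $t$ we have $|x_j(t)|\le r_j$ for every $j\le n$; for such $t$ all the intervals contain $0$, so $z(t)=0$. Hence $z\in c_0$, and $|z(t)-x_j(t)|\le r_j$ for all $t$ and $j$ means that $z$ lies in all the balls.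
\end{proof}

So the failure of local compactness is not, by itself, an obstruction. The second source of examples is algebraic; it includes all discrete groups, where $\{0\}$ is an open subgroup.

\begin{proposition}\label{prop:cosets}
Let $G$ be a metrizable abelian group with a neighborhood base at $0$ consisting of open subgroups. Then $G$ has an invariant binary closed $k$-network.
\end{proposition}

\begin{proof}
Let $V_0,V_1,\dots$ be a countable neighborhood base at $0$, choose open subgroups $L_n\subset V_n$ and put $H_n=L_0\cap\dots\cap L_n$. Then $H_0\supset H_1\supset\cdots$ is a base at $0$ of open subgroups. Let $\mathcal A=\{x+H_n:x\in G,\ n\in\mathbb N\}$. This family is invariant and is a base of the topology, hence a $k$-network. Its members are closed, because the complement of a coset of $H_n$ is a union of other cosets, which are open. If $x+H_n$ and $y+H_m$ have a common point $z$ and $n\le m$, then $y+H_m=z+H_m\subset z+H_n=x+H_n$. So among finitely many pairwise intersecting cosets $x_j+H_{n_j}$, one with the largest $n_j$ is contained in all the others, and $\mathcal A$ is binary.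
\end{proof}

Metrizability was used to arrange the subgroups in a chain, and the chain matters: in $\mathbb Z_2\times\mathbb Z_2=\{0,a,b,a+b\}$ the cosets $\{0,a\}$, $\{0,b\}$ and $\{a,b\}=a+\{0,a+b\}$ pairwise intersect and have no common point.

\section{The translates of a single set}\label{sec:P}

To rule out every invariant binary family at once, we need a property of its individual members. A member $F$ brings all its translates with it, and these already form a binary family. For $F\subset G$ write $F-F=\{a-b:a,b\in F\}$; this set is symmetric, and it contains $0$ if $F\ne\emptyset$.

\begin{definition}\label{def:P}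
A nonempty subset $F$ of an abelian group $G$ has \emph{property} (P) if for every nonempty finite set $A\subset G$ with $A-A\subset F-F$ there is $y\in G$ with $y-A\subset F$.
\end{definition}

The condition $A-A\subset F-F$ says that every \emph{pair} of points of $A$ can be translated into $F$; the conclusion is that the \emph{whole} configuration, reflected, can be translated into $F$. For $F=[0,1]\subset\mathbb R$ this is the fact that a finite set of diameter at most $1$ fits into an interval of length $1$.

\begin{lemma}\label{lem:P}
Let $F$ be a nonempty subset of an abelian group $G$. The family $\{F+g:g\in G\}$ is binary if and only if $F$ has property {\rm(P)}. In particular, every nonempty member of an invariant binary family has property {\rm(P)}.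
\end{lemma}

\begin{proof}
A nonempty finite family of translates has the form $\{F+a:a\in A\}$ with $A$ finite and nonempty. The sets $F+a$ and $F+b$ meet if and only if $f+a=f'+b$ for some $f,f'\in F$, that is, if and only if $a-b\in F-F$. So the family is linked if and only if $A-A\subset F-F$. A point $y$ lies in all the sets $F+a$ if and only if $y-A\subset F$. This gives the equivalence. The last statement follows since a subfamily of a binary family is binary.
\end{proof}

Property (P) gives no information about the position $y$. In both proofs below, the work consists in extracting lower bounds on norms that hold for every possible $y$.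

\section{Weighted Boolean groups}\label{sec:boolean}

Fix positive weights $w=(w_i)$. For $S\subset\mathbb N$ write $w(S)=\sum_{i\in S}w_i\in[0,\infty]$, so that $\|x\|=w(\operatorname{supp}x)$, and let $e_i\in G_w^0$ be the element with support $\{i\}$; thus $\|e_i\|=w_i$.

We first verify the properties of $G_w$ stated in the introduction. Since $\operatorname{supp}(x+y)\subset\operatorname{supp}x\cup\operatorname{supp}y$, we have $\|x+y\|\le\|x\|+\|y\|$, and $\|x\|>0$ for $x\ne0$. Hence $G_w$ is a subgroup of $\mathbb Z_2^{\mathbb N}$ and $d(x,y)=\|x+y\|$ is an invariant metric on it. Addition is continuous because $d(x+y,x'+y')\le d(x,x')+d(y,y')$, and inversion is the identity map. Reading $x_i,y_i$ as the real numbers $0,1$, we have $d(x,y)=\sum_iw_i|x_i-y_i|$. So $G_w$ is isometric to the set of $\{0,1\}$-valued sequences in the space $\ell_1(w)$ of real sequences with $\sum_iw_i|x_i|<\infty$, which is a separable Banach space isometric to $\ell_1$. This set is closed, since $|x_i-y_i|\le d(x,y)/w_i$ makes each coordinate continuous; therefore $G_w$ is Polish. Finally, $G_w^0$ is countable, and it is dense because the distance from $x\in G_w$ to its truncation to the first $n$ coordinates is a tail of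 the convergent series defining $\|x\|$.

In a Boolean group $-a=a$, so $F-F=F+F$, and for a finite subgroup $H$ we have $H-H=H$. Property (P) applied to $A=H$ therefore reads:
\begin{equation}\label{eq:subgroup}
\text{if $H$ is a finite subgroup and } H\subset F+F,\text{ then } F \text{ contains a coset } y+H .
\end{equation}

\begin{example}\label{ex:three}
Suppose $w_1=w_2=w_3=s$ and let $F\subset G_w$ have property (P). If we know only that $e_1,e_2\in F$, then \eqref{eq:subgroup} applies to $\{0,e_1+e_2\}$ and gives nothing new, since $e_1+\{0,e_1+e_2\}=\{e_1,e_2\}$. Now let $e_1,e_2,e_3\in F$. Then
\[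
H=\{0,\ e_1+e_2,\ e_1+e_3,\ e_2+e_3\}
\]
is a subgroup contained in $F+F$, so $F\supset y+H$ for some $y$. On the coordinates $1,2,3$ the coset $y+H$ reads either $\{000,110,101,011\}$ or $\{111,001,010,100\}$. In both cases $F$ contains an element of norm at least $2s$, although the three given elements have norm $s$. What the two cases share is that each of the three coordinates equals $1$ on exactly half of the coset, so that the average norm over the coset is at least $\frac32s$.
\end{example}

The average is the quantity that does not depend on the unknown $y$. For a finite subgroup $H\subset G_w$ put $\operatorname{supp}H=\bigcup_{h\in H}\operatorname{supp}h$.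

\begin{lemma}\label{lem:average}
Let $H\subset G_w$ be a finite subgroup and $x\in G_w$. Then
\[
\frac1{|H|}\sum_{h\in H}\|x+h\|\ \ge\ \frac12\,w(\operatorname{supp}H).
\]
\end{lemma}

\begin{proof}
For $i\in\operatorname{supp}H$ the map $h\mapsto h_i$ is a homomorphism of $H$ onto $\mathbb Z_2$. Its two fibers are the cosets of its kernel and have $|H|/2$ elements each. Whatever the value of $x_i$, the equation $x_i+h_i=1$ thus holds for exactly $|H|/2$ elements $h$. Interchanging two sums of nonnegative terms,
\[
\sum_{h\in H}\|x+h\|=\sum_{i\in\mathbb N}w_i\,\bigl|\{h\in H:x_i+h_i=1\}\bigr|\ \ge\ \frac{|H|}2\sum_{i\in\operatorname{supp}H}w_i .\qedhere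
\]
\end{proof}

So a set of small norm contains only cosets of subgroups with light support. To reach a contradiction we enlarge a coset $x+H\subset F$ by one new coordinate $i$ with $e_i\in F$. The generator $e_i$ itself cannot be adjoined to $H$, since we do not know that $H+e_i\subset F+F$. What we know is $e_i+(x+H)\subset F+F$, and this singles out the generator $e_i+x$. The point $x$ comes from property (P) and is not under our control; if $x_i=1$, it cancels the new coordinate. But $x$ lies in $F$, so the coordinates it can spoil have small total weight. In Example~\ref{ex:three} this procedure starts from $e_1+\{0\}$, adjoins $e_2+e_1$ to reach $e_1+\{0,e_1+e_2\}$, and then adjoins $e_3+e_1$ to reach $H$.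

\begin{lemma}\label{lem:weight}
Let $\Gamma$ be a subgroup with $G_w^0\subset\Gamma\subset G_w$, and let $F\subset\Gamma$ have property {\rm(P)} in $\Gamma$ and satisfy $\|x\|<1$ for all $x\in F$. Then $w(\{i:e_i\in F\})\le3$.
\end{lemma}

\begin{proof}
It suffices to show that $w(T)<3$ for every finite $T\subset\{i:e_i\in F\}$. Fix such a $T$ and suppose $w(T)\ge3$. Call a pair $(H,x)$ \emph{admissible} if $H\subset\Gamma$ is a finite subgroup, $x\in\Gamma$ and $x+H\subset F$. The pair $(\{0\},x)$ is admissible for each $x\in F$. Since $T$ is finite, there is an admissible pair $(H,x)$ for which $|T\cap\operatorname{supp}H|$ is maximal.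

All elements of $x+H$ have norm less than $1$, so Lemma~\ref{lem:average} gives $w(\operatorname{supp}H)<2$. Also $x\in F$, so $w(\operatorname{supp}x)<1$. As $w(T)\ge3$, there is an index $i\in T$ outside $\operatorname{supp}H\cup\operatorname{supp}x$.

Put $u=e_i+x\in\Gamma$ and $H'=H\cup(H+u)$. This is a finite subgroup of $\Gamma$, because $u+u=0$. Every $h\in H$ equals $(x+h)+x\in F+F$, and $h+u=e_i+(x+h)\in F+F$ because $e_i\in F$. Hence $H'\subset F+F$, and by \eqref{eq:subgroup} there is $y\in\Gamma$ such that $(H',y)$ is admissible. Now $\operatorname{supp}H'\supset\operatorname{supp}H$, and $i\in\operatorname{supp}u\subset\operatorname{supp}H'$ since $x_i=0$, while $i\in T\setminus\operatorname{supp}H$. Thus $|T\cap\operatorname{supp}H'|>|T\cap\operatorname{supp}H|$, contrary to the choice of $(H,x)$.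
\end{proof}

It remains to find a compact set inside the unit ball that contains unit vectors $e_i$ of infinite total weight.

\begin{proposition}\label{prop:J}
Let $w$ be arbitrary and let $\Gamma$ be a subgroup with $G_w^0\subset\Gamma\subset G_w$. Suppose there is an infinite set $J\subset\mathbb N$ with $\lim_{i\in J}w_i=0$ and $w(J)=\infty$. Then $\Gamma$ has no invariant binary $k$-network.
\end{proposition}

\begin{proof}
Suppose that $\mathcal A$ is one. Let $U=\{x\in\Gamma:\|x\|<1\}$, $J'=\{i\in J:w_i<1\}$ and $K=\{0\}\cup\{e_i:i\in J'\}$; here $K\subset\Gamma$ because $G_w^0\subset\Gamma$. Since $\|e_i\|=w_i\to0$ along $J$, every neighborhood of $0$ contains all but finitely many points of $K$, so $K$ is compact. For the same reason $J\setminus J'$ is finite, so $w(J')=\infty$. Take a finite family $\mathcal F\subset\mathcal A$ of nonempty sets with $K\subset\bigcup\mathcal F\subset U$. Each $F\in\mathcal F$ has property (P) by Lemma~\ref{lem:P}, and $J'\subset\bigcup_{F\in\mathcal F}\{i:e_i\in F\}$. Lemma~\ref{lem:weight} gives $w(J')\le3|\mathcal F|<\infty$, a contradiction.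
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:J} with $J=\mathbb N$. The groups $G_w^0$ and $G_w$ are metrizable and separable, so each is a counterexample to (b), and hence also to (a).
\end{proof}

The hypothesis $w_i\to0$ made $K$ compact, and $\sum_iw_i=\infty$ contradicted Lemma~\ref{lem:weight}. Neither can simply be dropped from Theorem~\ref{thm:A}: condition (3) of Theorem~\ref{thm:B} holds if $\inf_iw_i>0$ (the sum is empty for small $\delta$) and also if $\sum_iw_i<\infty$. The proof of Theorem~\ref{thm:B} shows that (3) holds in every case not covered by Proposition~\ref{prop:J}.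

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (1)$\Rightarrow$(2) is trivial, and (4)$\Rightarrow$(1) is Proposition~\ref{prop:cosets}.

(2)$\Rightarrow$(3). Suppose (3) fails. Then for every $n\ge1$ the set $I_n=\{i:w_i<1/n\}$ has $w(I_n)=\infty$, and this remains true after finitely many indices are removed from $I_n$. So we can choose, one after another, pairwise disjoint finite sets $J_n\subset I_n$ with $w(J_n)\ge1$. Let $J=\bigcup_nJ_n$. Then $w(J)=\infty$, so $J$ is infinite. An index $i\in J$ with $w_i\ge1/n$ lies in the finite set $J_1\cup\dots\cup J_{n-1}$, so $w_i\to0$ along $J$. By Proposition~\ref{prop:J}, (2) fails.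

(3)$\Rightarrow$(4). Let $\delta$ be as in (3) and consider the subgroups
\[
H_n=\{x\in\Gamma:\ x_i=0\text{ whenever }i\le n\text{ or }w_i\ge\delta\},\qquad n\in\mathbb N .
\]
Let $x\in\Gamma$ satisfy $\|x\|<\min(\delta,w_0,\dots,w_n)$. If $x_i=1$, then $w_i\le\|x\|$, which forces $i>n$ and $w_i<\delta$. So $H_n$ contains an open ball $B$ about $0$, and $H_n=\bigcup_{h\in H_n}(h+B)$ is open. For $x\in H_n$ we have $\|x\|\le\sum\{w_i:i>n,\ w_i<\delta\}$, and this tail of a convergent series tends to $0$ as $n\to\infty$. Hence every ball about $0$ contains some $H_n$.
\end{proof}

\section{The spaces $L_p(\mu)$ for $p<\log_23$}\label{sec:Lp}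

Fix $1\le p<\log_23$ and put
\[
\tau=\tfrac12\,3^{1/p},\qquad\sigma=\tfrac12(1+\tau).
\]
The inequality $p<\log_23$ is equivalent to $2^p<3$, that is, to $\tau>1$; thus $1<\sigma<\tau$. A Banach space has no nontrivial finite subgroups, so the argument of Section~\ref{sec:boolean} has no direct analogue. The four-point configuration of Example~\ref{ex:three} survives, however, and shows where $\tau$ comes from.

\begin{example}\label{ex:tetra}
Consider $\mathbb R^3$ with the norm $\|x\|=(|x_1|^p+|x_2|^p+|x_3|^p)^{1/p}$ and unit vectors $e_1,e_2,e_3$. Let $F$ have property (P) and contain the six points $\pm e_1,\pm e_2,\pm e_3$. Let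
\[
A=\{0,\ e_1+e_2,\ e_1+e_3,\ e_2+e_3\},
\]
a tetrahedron formed by four vertices of the cube $\{0,1\}^3$. The nonzero differences of its points are of the form $\pm(e_i+e_j)$ or $e_i-e_j$, and these lie in $F-F$. So $x-A\subset F$ for some $x$. In each coordinate two points of $A$ have the value $0$ and two have the value $1$, and $|t|^p+|t-1|^p\ge2^{1-p}$ for every real $t$ by convexity. Hence
\[
\sum_{a\in A}\|x-a\|^p\ge3\cdot2\cdot2^{1-p}=4\tau^p ,
\]
and $F$ contains a point of norm at least $\tau>1$. The bound is attained for $x=(\frac12,\frac12,\frac12)$, where all four points have norm $\frac12 3^{1/p}$. For $p\ge\log_23$ this number would be at most $1$, the tetrahedron would fit into the closed unit ball, and the step would gain nothing; this is the only reason for the restriction on $p$.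
\end{example}

The example shows that the closed unit ball of this norm fails (P). This does not yet exclude other sets: $\mathbb R^3$ has the network of cubes. A contradiction needs arbitrarily many disjointly supported vectors and an iteration of the step, and three difficulties arise. First, a member of a network that contains $e_i$ need not contain $-e_i$. Property (P) repairs this: applied to a finite $A\subset F$ it gives $y-A\subset F$, so that $F$ contains $A\cup(y-A)$, a set symmetric about the unknown point $y/2$. Second, for this reason size must be measured from an arbitrary center, and the output of the step must have the same form as its input. Third, the vectors that replace $e_i$ in later rounds are no longer disjointly supported, and we must select those that interact little.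

Let $X=L_p(\mu)$ with $(\Omega,\mu)$ as in Theorem~\ref{thm:C}. For $f\in X$ and measurable $B\subset\Omega$ put $\|f\|_B=\|f\mathbf 1_B\|$. This is a seminorm, and for pairwise disjoint $B_1,\dots,B_m$,
\begin{equation}\label{eq:additive}
\sum_{l=1}^m\|f\|_{B_l}^p=\|f\|_{B_1\cup\dots\cup B_m}^p\le\|f\|^p .
\end{equation}
Convexity of $t\mapsto t^p$ gives $(\alpha+\beta)^p\le2^{p-1}(\alpha^p+\beta^p)$ for $\alpha,\beta\ge0$, and together with the triangle inequality this yields, for all $u,b,b'\in X$,
\begin{equation}\label{eq:convex}
\|u-b\|_B^p+\|u-b'\|_B^p\ \ge\ 2^{1-p}\,\|b-b'\|_B^p .
\end{equation}

\begin{definition}\label{def:block}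
Let $F\subset X$ and $\rho>0$. A \emph{$\rho$-block of $F$} is a pair $(S,B)$, where $S\subset F$ is finite and nonempty, $B\subset\Omega$ is measurable, and
\[
\max_{a\in S}\|a-v\|_B\ge\rho\qquad\text{for every }v\in X .
\]
Blocks $(S_1,B_1),\dots,(S_m,B_m)$ are \emph{disjoint} if the sets $B_1,\dots,B_m$ are pairwise disjoint.
\end{definition}

Thus, seen on $B$, the set $S$ fits into no open ball of radius $\rho$, wherever its center lies. Taking $v=0$ shows that a subset of the open unit ball has $\rho$-blocks only for $\rho<1$. The next lemma is Example~\ref{ex:tetra} with an error term $\eta$ and with a block as output.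

\begin{lemma}\label{lem:triple}
Let $F\subset X$ have property {\rm(P)} and let $0<\eta<\rho$. Let $B_1,B_2,B_3$ be pairwise disjoint measurable sets and let $g_1,g_2,g_3\in X$ satisfy, for all $i\ne j$,
\[
g_i+g_j\in F-F,\qquad g_i-g_j\in F-F,\qquad\|g_i\|_{B_i}\ge\rho,\qquad\|g_j\|_{B_i}\le\eta .
\]
Then $F$ has a $\tau(\rho-\eta)$-block $(S,B)$ with $B=B_1\cup B_2\cup B_3$.
\end{lemma}

\begin{proof}
Let $a_0=0$, $a_1=g_2+g_3$, $a_2=g_1+g_3$, $a_3=g_1+g_2$, and $A=\{a_0,a_1,a_2,a_3\}$; these four vectors are not assumed to be distinct. For $\{i,j,k\}=\{1,2,3\}$ we have $a_k-a_0=g_i+g_j$ and $a_j-a_i=g_i-g_j$. As $F-F$ is symmetric and contains $0$, it follows that $A-A\subset F-F$. By (P) there is $x\in X$ with $S:=x-A\subset F$.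

Let $v\in X$ and $u=x-v$, so that the vectors $a-v$ with $a\in S$ are $u-a_0,\dots,u-a_3$. Fix $i$ and let $j,k$ be the other two indices. Split the four vectors into the pairs $(a_0,a_k)$ and $(a_i,a_j)$, with differences $g_i+g_j$ and $g_i-g_j$. Since $\|g_i\pm g_j\|_{B_i}\ge\|g_i\|_{B_i}-\|g_j\|_{B_i}\ge\rho-\eta$, applying \eqref{eq:convex} to each pair gives
\[
\sum_{m=0}^3\|u-a_m\|_{B_i}^p\ \ge\ 2\cdot2^{1-p}(\rho-\eta)^p=4\cdot2^{-p}(\rho-\eta)^p .
\]
Add these inequalities for $i=1,2,3$ and use \eqref{eq:additive}:
\[
\sum_{m=0}^3\|u-a_m\|_B^p\ \ge\ 4\cdot3\cdot2^{-p}(\rho-\eta)^p=4\tau^p(\rho-\eta)^p .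
\]
One of the four terms on the left is at least $\tau^p(\rho-\eta)^p$.
\end{proof}

To apply this lemma we need vectors $g_l$ whose sums, as well as differences, lie in $F-F$. They are obtained by measuring points of $F$ from the center of symmetry $y/2$, and the block property guarantees that they are large on their own sets $B_l$, wherever $y/2$ lies. A vector of norm less than $1$ can be large on only boundedly many of the other sets $B_{l'}$, so a counting argument selects many mutually non-interacting indices.

\begin{lemma}\label{lem:amplify}
For $\rho>0$ and an integer $n\ge1$ put $\eta=(1-\sigma/\tau)\rho$, $q=\lfloor\eta^{-p}\rfloor$ and $N(\rho,n)=3n(2q+1)$. Let $F\subset\{f\in X:\|f\|<1\}$ have property {\rm(P)}. If $F$ has $N(\rho,n)$ disjoint $\rho$-blocks, then it has $n$ disjoint $\sigma\rho$-blocks.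
\end{lemma}

\begin{proof}
Note that $0<\eta<\rho$ and $\tau(\rho-\eta)=\sigma\rho$. Let $(S_l,B_l)$, $1\le l\le N=N(\rho,n)$, be disjoint $\rho$-blocks.

\emph{Symmetrization.} The finite set $A=\bigcup_lS_l$ is contained in $F$, so $A-A\subset F-F$, and (P) gives $y\in X$ with $y-A\subset F$. The block property with $v=y/2$ gives $s_l\in S_l$ such that $g_l=s_l-y/2$ satisfies $\|g_l\|_{B_l}\ge\rho$. Both $s_l$ and $y-s_l$ lie in $F$ for every $l$. Therefore
\[
g_l+g_{l'}=s_l-(y-s_{l'})\in F-F,\qquad g_l-g_{l'}=s_l-s_{l'}\in F-F,
\]
and $g_l=\frac12\bigl(s_l-(y-s_l)\bigr)$ has norm less than $1$.

\emph{Selection.} Say that $l$ \emph{disturbs} $l'\ne l$ if $\|g_l\|_{B_{l'}}>\eta$. If $l$ disturbs $m$ indices, then $m\eta^p\le\|g_l\|^p<1$ by \eqref{eq:additive}, so $m\le q$. Consider the graph on $\{1,\dots,N\}$ in which two indices are adjacent if at least one of them disturbs the other. Let $V$ be a nonempty set of indices. Assign each edge inside $V$ to an endpoint that disturbs the other one; every vertex receives at most $q$ edges, so there are at most $q|V|$ edges inside $V$. The degrees inside $V$ then add up to at most $2q|V|$, and some vertex of $V$ has at most $2q$ neighbors in $V$. Starting from $V=\{1,\dots,N\}$,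 choose such a vertex, delete it together with its neighbors in $V$, and repeat with the remaining set. Each round deletes at most $2q+1$ vertices, so $3n$ rounds are possible. A vertex chosen later was not deleted earlier, hence is not adjacent to any vertex chosen before it. We obtain $3n$ indices none of which disturbs another.

\emph{Gain.} Divide these indices into $n$ triples. For each triple the vectors $g_l$ and sets $B_l$ satisfy the hypotheses of Lemma~\ref{lem:triple}, which yields a $\sigma\rho$-block whose set is the union of the three sets $B_l$. Different triples have no index in common, so the $n$ new blocks are disjoint.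
\end{proof}

Let $E_0,E_1,\dots$ be pairwise disjoint measurable sets of finite positive measure, and let $e_i=\mu(E_i)^{-1/p}\mathbf 1_{E_i}$, so that $\|e_i\|=1$. The next statement plays the role of Lemma~\ref{lem:weight}.

\begin{proposition}\label{prop:M}
For every $s\in(0,1)$ there is an integer $M(s)\ge2$ such that no set $F\subset\{f\in X:\|f\|<1\}$ with property {\rm(P)} contains $se_i$ for $M(s)$ distinct indices $i$.
\end{proposition}

\begin{proof}
Let $\rho_j=\sigma^js/2$ for $j\ge0$. Since $\sigma>1$ and $\rho_0<1$, there is $k\ge1$ with $\rho_k\ge1$. Define $n_k=1$ and, going backwards, $n_{j-1}=N(\rho_{j-1},n_j)$ for $j=k,\dots,1$. Put $M(s)=n_0$; this number is at least $3$ and depends only on $s$ and $p$.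

Suppose that $F$ lies in the open unit ball, has (P), and contains $se_i$ for all $i$ in a set $I$ with $|I|=n_0$. For $i\in I$ pick $j\in I\setminus\{i\}$. As $e_j$ vanishes on $E_i$, we have for every $v\in X$
\[
\|se_i-v\|_{E_i}+\|se_j-v\|_{E_i}\ \ge\ \|se_i-se_j\|_{E_i}=s ,
\]
so $(\{se_i,se_j\},E_i)$ is a $\rho_0$-block. These are $n_0$ disjoint $\rho_0$-blocks. By Lemma~\ref{lem:amplify}, $n_{j-1}$ disjoint $\rho_{j-1}$-blocks yield $n_j$ disjoint $\rho_j$-blocks for $j=1,\dots,k$. We end with a $\rho_k$-block with $\rho_k\ge1$, which a subset of the open unit ball cannot have.
\end{proof}

In choosing the compact set $K$ we face two constraints: the norms of its points must tend to $0$, and the number of sets in the cover is not known in advance. We therefore prepare, for each possible size $m$ of the cover, a finite level of vectors of norm $2^{-m}$ that is too numerous to be covered by $m$ sets.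

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Arrange the vectors $e_i$ as $e_{m,j}$ with $m\ge1$ and $1\le j\le m\,M(2^{-m})$, different pairs $(m,j)$ corresponding to different indices $i$. Let
\[
K=\{0\}\cup\{2^{-m}e_{m,j}:\ m\ge1,\ 1\le j\le m\,M(2^{-m})\},\qquad U=\{f\in X:\|f\|<1\}.
\]
Then $K\subset U$, and $K$ is compact because for each $\varepsilon>0$ only finitely many of its points have norm at least $\varepsilon$. Suppose $\mathcal A$ is an invariant binary $k$-network, and take a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. Let $m=|\mathcal F|$; then $m\ge1$. The $m\,M(2^{-m})$ vectors $2^{-m}e_{m,j}$ are covered by $m$ sets, so some $F\in\mathcal F$ contains at least $M(2^{-m})$ of them. This $F$ lies in $U$ and has property (P) by Lemma~\ref{lem:P}, contrary to Proposition~\ref{prop:M}. For $\ell_1$ take the counting measure on $\mathbb N$ and $E_i=\{i\}$; for $L_1[0,1]$ take $E_i=(2^{-i-1},2^{-i}]$.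
\end{proof}

The supply of infinitely many sets $E_i$ is needed: for the counting measure on an $n$-point set, $L_p(\mu)$ is isomorphic as a topological group to $\mathbb R^n$, where the cubes form an invariant binary closed $k$-network.

\begin{remark}\label{rem:used}
The proofs of Proposition~\ref{prop:J} and Theorem~\ref{thm:C} use less than an invariant binary $k$-network. The covering property is applied only to a compact set $K$ consisting of a convergent sequence and its limit, and binarity enters only through Lemma~\ref{lem:P}, that is, only through the fact that for each single $F\in\mathcal A$ the translates of $F$ form a binary family.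
\end{remark}

\begin{thebibliography}{1}

\bibitem{BT}
Taras Banakh and Slawomir Turek, \emph{The groups $S^3$ and $SO(3)$ have no invariant binary $k$-network}, arXiv:1102.4328 (2011).

\end{thebibliography}
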